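# Compact locally homogeneous manifolds with parallel Weyl tensor in even dimensions

## 1. Weyl tensors, ECS manifolds, local homogeneity

Throughout, $(M,g)$ is a pseudo-Riemannian manifold of dimension $n\ge 4$, that is, $g$ is nondegenerate of any signature. For coordinate fields, $R(\partial_a,\partial_b)\partial_c=\nabla_{\partial_a}\nabla_{\partial_b}\partial_c-\nabla_{\partial_b}\nabla_{\partial_a}\partial_c$, and the covariant curvature tensor is $R(x_1,x_2,x_3,x_4)=g(R(x_1,x_2)x_3,x_4)$.

### 1.1. The product $\odot$ and the Weyl tensor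

**Definition.** For symmetric bilinear forms $h,k$ put
$$(h\odot k)(x_1,x_2,x_3,x_4)=h(x_1,x_3)k(x_2,x_4)+h(x_2,x_4)k(x_1,x_3)-h(x_1,x_4)k(x_2,x_3)-h(x_2,x_3)k(x_1,x_4).$$

This has the algebraic symmetries of a curvature tensor. Contracting $x_2$ with $x_4$ by means of $g$ gives
$$h\,\operatorname{tr}_g k+k\,\operatorname{tr}_g h-h\cdot k-k\cdot h,\qquad (h\cdot k)_{ab}=h_{ac}\,g^{cd}k_{db}. \tag{1}$$
For instance, $\tfrac12(g\odot g)(x_1,x_2,x_3,x_4)=g(x_1,x_3)g(x_2,x_4)-g(x_1,x_4)g(x_2,x_3)$, so a metric of constant curvature $k$ has $R=-\tfrac k2\,g\odot g$ in our sign convention.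

**Definition.** Every curvature tensor can be written as $R=W+g\odot S$ with $S$ symmetric and $W$ trace-free (all contractions zero). The tensor $W$ is the *Weyl conformal tensor*.

The decomposition is unique. Indeed, if $g\odot S$ is trace-free, then (1) gives $(n-2)S+(\operatorname{tr}S)g=0$; taking the trace gives $(2n-2)\operatorname{tr}S=0$, and hence $S=0$. So to find $W$ it is enough to exhibit some decomposition of this kind. For constant curvature, $R=g\odot(-\tfrac k2g)$, so $W=0$. When $W=0$ we call $g$ conformally flat.

**Definition.** $(M,g)$ is *conformally symmetric* if $\nabla W=0$, and *locally symmetric* if $\nabla R=0$. It is *essentially conformally symmetric* (ECS) if $\nabla W=0$ but $W\neq0$ and $\nabla R\ne 0$.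

The word "essentially" excludes two kinds of cheap example. The first is $W=0$, as above. The second is $\nabla R=0$: the product $S^2\times S^2$ of unit spheres is locally symmetric, hence conformally symmetric, and it has $W\ne0$. To check this, note that its Ricci tensor is $g$. If $W$ were $0$, then $R=g\odot S$ with $(n-2)S+(\operatorname{tr}S)g$ proportional to $g$, so $S=\lambda g$, and $R(x,y,x,y)=2\lambda$ for every orthonormal pair $x,y$. But this number is nonzero when $x,y$ are tangent to one factor and zero when they are tangent to different factors.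

An example that is genuinely ECS takes a computation. The family we now check will carry the whole lecture.

### 1.2. A family of ECS metrics

Let $(V,\langle\,,\rangle)$ be a pseudo-Euclidean space, $m=\dim V=n-2\ge2$. Let $A:V\to V$ be a nonzero self-adjoint endomorphism, $c\in\mathbb R\setminus\{0\}$, and $K(t)=ct^{-2}\,\mathrm{Id}+A$. On
$$\hat M=(0,\infty)\times\mathbb R\times V\ni(t,s,v)$$
consider
$$g=\kappa\,dt^2+dt\,ds+\langle dv,dv\rangle,\qquad \kappa=\langle K(t)v,v\rangle, \tag{2}$$
where $dt\,ds$ means $g(\partial_t,\partial_s)=\tfrac12$.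

**Standing assumption.** There is a continuous one-parameter group $C_\tau\in O(V)$, $\tau>0$, $C_{\tau\tau'}=C_\tau C_{\tau'}$, with $C_\tau AC_\tau^{-1}=\tau^2A$.

Consequently $\operatorname{tr}A=\tau^2\operatorname{tr}A$, so $\operatorname{tr}A=0$. Moreover the set of eigenvalues of $A$ is invariant under multiplication by all $\tau^2>0$, so $A$ is nilpotent. If $\langle\,,\rangle$ were definite, the self-adjoint $A$ would be diagonalizable, hence zero; so $V$ must be indefinite.

The smallest example is a plane $V=\mathrm{span}(w,w')$ with $w,w'$ null, $\langle w,w'\rangle=1$, and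
$$Aw'=w,\quad Aw=0,\qquad C_\tau w=\tau w,\quad C_\tau w'=\tau^{-1}w'. \tag{3}$$
For $v=xw+yw'$ we have $\langle Av,v\rangle=y^2$, and polarizing gives a symmetric form, so $A$ is self-adjoint. Also $C_\tau AC_\tau^{-1}w'=C_\tau A(\tau w')=\tau C_\tau w=\tau^2w$. The metric is $g=(2ct^{-2}xy+y^2)dt^2+dt\,ds+2\,dx\,dy$, in dimension $4$.

**Proposition 1.** Under the standing assumption, $(\hat M,g)$ is ECS.

*Proof.* **Step 1: the connection.** Let $b_i$ be a basis of $V$ with linear coordinates $v^i$ and $\eta_{ij}=\langle b_i,b_j\rangle$. The $(t,s)$ part of $g$ has matrix $\begin{pmatrix}\kappa&1/2\\1/2&0\end{pmatrix}$ of determinant $-\tfrac14$, so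
$$g^{tt}=0,\quad g^{ts}=2,\quad g^{ss}=-4\kappa,\quad g^{ti}=g^{si}=0,\quad g^{ij}=\eta^{ij}.$$
The only nonconstant component of $g$ is $g_{tt}=\kappa$, independent of $s$. So the only nonzero Christoffel symbols of the first kind are $\Gamma_{tt,t}=\tfrac12\partial_t\kappa$, $\Gamma_{tt,i}=-\tfrac12\partial_i\kappa=-\langle Kv,b_i\rangle$ and $\Gamma_{ti,t}=\Gamma_{it,t}=\langle Kv,b_i\rangle$. Raising the index,
$$\nabla_{\partial_t}\partial_t=-Kv+(\partial_t\kappa)\partial_s,\qquad \nabla_{\partial_t}\partial_i=\nabla_{\partial_i}\partial_t=2\langle Kv,b_i\rangle\partial_s,$$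
and all other covariant derivatives of coordinate fields vanish. In particular $\partial_s$ is parallel. Dually,
$$\nabla dt=0,\qquad \nabla dv^i=(Kv)^i\,dt\otimes dt. \tag{4}$$

**Step 2: the curvature.** Since $\partial_i\partial_t\kappa=2\langle\dot Kv,b_i\rangle$,
$$R(\partial_t,\partial_i)\partial_t=2\langle\dot Kv,b_i\rangle\partial_s+Kb_i-(\partial_i\partial_t\kappa)\partial_s=Kb_i,$$
$$R(\partial_t,\partial_i)\partial_j=-\nabla_{\partial_i}\big(2\langle Kv,b_j\rangle\partial_s\big)=-2\langle Kb_i,b_j\rangle\partial_s .$$
Next, $R(\partial_i,\partial_j)\partial_t=2\big(\langle Kb_i,b_j\rangle-\langle Kb_j,b_i\rangle\big)\partial_s=0$ and $R(\partial_i,\partial_j)\partial_k=0$. Finally $R(\partial_s,\cdot)=0$, because $\nabla_{\partial_s}$ kills all coordinate fields and no coefficient depends on $s$. So up to symmetries the only nonzero components are $R(\partial_t,\partial_i,\partial_t,\partial_j)=\langle Kb_i,b_j\rangle$, that is,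
$$R=dt^2\odot\langle K\,dv,dv\rangle .$$

**Step 3: an identity that turns $\langle dv,dv\rangle$ into $g$.** For every $1$-form $\theta$,
$$dt^2\odot(dt\otimes\theta+\theta\otimes dt)=0. \tag{5}$$
To see this, write $a_i=dt(x_i)$, $\theta_i=\theta(x_i)$. The left side is
$$a_1a_3(a_2\theta_4+\theta_2a_4)+a_2a_4(a_1\theta_3+\theta_1a_3)-a_1a_4(a_2\theta_3+\theta_2a_3)-a_2a_3(a_1\theta_4+\theta_1a_4),$$
and the terms with $\theta_1,\theta_2,\theta_3,\theta_4$ cancel in pairs. Now $g-\langle dv,dv\rangle=dt\otimes\theta+\theta\otimes dt$ with $\theta=\tfrac12(\kappa\,dt+ds)$, so $dt^2\odot\langle dv,dv\rangle=dt^2\odot g$, and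
$$R=g\odot(ct^{-2}\,dt^2)+dt^2\odot\langle A\,dv,dv\rangle .$$

**Step 4: the Weyl tensor.** The last term is trace-free: apply (1) with $h=dt^2$, $k=\langle A\,dv,dv\rangle$, and use $\operatorname{tr}_gh=g^{tt}=0$, $\operatorname{tr}_gk=\operatorname{tr}A=0$, and $h\cdot k=k\cdot h=0$ because $g^{ti}=0$. By uniqueness of the decomposition,
$$W=dt^2\odot\langle A\,dv,dv\rangle,\qquad W(\partial_t,b_i,\partial_t,b_j)=\langle Ab_i,b_j\rangle ,$$
which is nonzero since $A\neq0$.

**Step 5: derivatives.** By (4), for any constant self-adjoint $B$ and any vector $x$ we have $\nabla_x\langle B\,dv,dv\rangle=dt\otimes\theta+\theta\otimes dt$ with $\theta=dt(x)\langle BKv,dv\rangle$. Since $\nabla dt=0$, identity (5) gives $\nabla(dt^2\odot\langle B\,dv,dv\rangle)=0$. With $B=A$ this says $\nabla W=0$. With $B=\mathrm{Id}$ it gives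
$$\nabla R=-2ct^{-3}\,dt\otimes\big(dt^2\odot\langle dv,dv\rangle\big)\ne0,$$
as $c\neq0$ and the component on $(\partial_t;\partial_t,b_i,\partial_t,b_j)$ is $-2ct^{-3}\eta_{ij}$. $\square$

The roles are separated: $A\ne0$ makes $W\neq0$, while $c\ne0$ makes $\nabla R\ne0$.

### 1.3. Local homogeneity and lattices

**Definition.** $(M,g)$ is *locally homogeneous* if for any $x,y\in M$ some isometry of a neighborhood of $x$ onto a neighborhood of $y$ sends $x$ to $y$.

**Definition.** A *lattice* in a Lie group $G$ is, in these notes, a discrete subgroup $\Gamma$ with $\Gamma\backslash G$ compact.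

If $G$ carries a left-invariant metric, then $\Gamma\backslash G$ is locally homogeneous: left translation by $ba^{-1}$ is an isometry of $G$ taking $a$ to $b$, and $G\to\Gamma\backslash G$ is a local isometry. Here is an example with a feature that we shall need. Let $G=\mathbb R\ltimes\mathbb R^2$, where $\tau\in(0,\infty)\cong\mathbb R$ acts on $\mathbb R^2$ by $\mathrm{diag}(\tau,\tau^{-1})$. Fix an integer $k\ge3$ and let
$$q=\frac{k+\sqrt{k^2-4}}2,\qquad q^2=kq-1. \tag{6}$$
Since $(k-1)^2<k^2-4<k^2$, the number $q$ is irrational. Its Galois conjugate is $q'=q^{-1}$, the other root of $X^2-kX+1$, and $q^{-1}=k-q\in\mathbb Z[q]=\mathbb Z+\mathbb Zq$. The set $\{(x,x'):x\in\mathbb Z[q]\}\subset\mathbb R^2$ is generated by $(1,1)$ and $(q,q^{-1})$, which are linearly independent because $q\ne q^{-1}$; so it is a lattice in $\mathbb R^2$. It is mapped onto itself by $\mathrm{diag}(q,q^{-1})$, because $(qx)'=q^{-1}x'$. Together with the element $\tau=q$ it generates a lattice in $G$, whose quotient is a $T^2$-bundle over a circle.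

## 2. Which even dimensions carry compact locally homogeneous ECS manifolds?

The problem comes from Andrzej Derdzinski and Ivo Terek, "Compact locally homogeneous manifolds with parallel Weyl tensor", arXiv:2306.01600 (2023). The background is that compact locally homogeneous ECS manifolds exist in every odd dimension $n\ge5$. As posed, it is not known whether they exist in any even dimension $n\ge4$, and one asks: *is there an even $n\ge4$ and a compact, locally homogeneous ECS manifold of dimension $n$?* We shall prove that the answer is yes.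

**Theorem A.** There is a compact locally homogeneous ECS manifold of dimension $6$.

**Theorem B.** For every $n\ge5$, in particular for every even $n\ge6$, there is a compact locally homogeneous ECS manifold of dimension $n$. It can be chosen as $\Gamma\backslash G$, where $G=\mathbb R\ltimes\mathbb R^{n-1}$ is a solvable Lie group with a left-invariant metric and $\Gamma$ is a lattice. Topologically it is a $T^{n-1}$-bundle over $S^1$.

In dimension $4$ there is only a partial, negative statement, Proposition C in Section 7. It concerns this method and does not settle $n=4$.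

The plan is to find compact quotients of the models $(\hat M,g)$. ECS is a local condition, so it passes to quotients for free. We need to know the isometries, and then to find enough of them forming a discrete group.

## 3. A Heisenberg group and dilations acting on $\hat M$

Let $\mathcal E$ be the $2m$-dimensional space of solutions $u:(0,\infty)\to V$ of $\ddot u=K(t)u$, and put
$$\Omega(u,u')=\langle\dot u,u'\rangle-\langle u,\dot u'\rangle .$$
(In this formula $u'$ is a second solution; time derivatives are dots.) The time derivative of $\Omega(u,u')$ is $\langle Ku,u'\rangle-\langle u,Ku'\rangle=0$, so $\Omega$ is constant in $t$. Identifying $u$ with $(u(1),\dot u(1))\in V\oplus V$, one sees that $\Omega$ is a symplectic form on $\mathcal E$.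

**Translations by solutions.** For $(r,u)\in\mathbb R\times\mathcal E$ put
$$(r,u)\cdot(t,s,v)=\big(t,\ s+r-\langle\dot u(t),2v+u(t)\rangle,\ v+u(t)\big).$$
This is an isometry. Under it, $dt\,ds$ pulls back to $dt\,ds-\langle\ddot u,2v+u\rangle dt^2-2\langle\dot u,dv\rangle dt-\langle\dot u,\dot u\rangle dt^2$, and $\langle dv,dv\rangle$ pulls back to $\langle dv,dv\rangle+2\langle\dot u,dv\rangle dt+\langle\dot u,\dot u\rangle dt^2$. Their sum is $dt\,ds+\langle dv,dv\rangle-\langle\ddot u,2v+u\rangle dt^2$. On the other hand $\kappa(t,v+u)-\kappa(t,v)=\langle Ku,2v+u\rangle$, and $\ddot u=Ku$, so the extra terms cancel.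

Applying first $(r',u')$ and then $(r,u)$, the new $s$-coordinate is
$$s+r+r'-\langle\dot u',2v+u'\rangle-\langle\dot u,2v+2u'+u\rangle=s+r+r'-\Omega(u,u')-\langle\dot u+\dot u',2v+u+u'\rangle ,$$
so
$$(r,u)(r',u')=(r+r'-\Omega(u,u'),\,u+u'). \tag{7}$$
Denote this Heisenberg group by $H$. It is transitive on each slice $\{t\}\times\mathbb R\times V$: choose $u$ with $u(t)$ prescribed, then adjust $r$.

**Dilations.** The map $D_\tau(t,s,v)=(\tau t,\tau^{-1}s,C_\tau v)$ is an isometry: $dt\,ds$ and $\langle dv,dv\rangle$ are preserved, and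
$$\tau^2\kappa(\tau t,C_\tau v)=ct^{-2}\langle v,v\rangle+\tau^2\langle C_\tau^{-1}AC_\tau v,v\rangle=\kappa(t,v).$$
Put $(\sigma_\tau u)(t)=C_\tau u(t/\tau)$. This maps $\mathcal E$ to itself, since $\tau^{-2}C_\tau(c\tau^2t^{-2}+A)=(ct^{-2}+A)C_\tau$. To see how $D_\tau$ normalizes $H$, apply $D_\tau^{-1}$, then $(r,u)$, then $D_\tau$ to $(t,s,v)$. The result is
$$\big(t,\ s+\tau^{-1}r-\tau^{-1}\langle C_\tau\dot u(t/\tau),2v+C_\tau u(t/\tau)\rangle,\ v+C_\tau u(t/\tau)\big),$$
and the time derivative of $\sigma_\tau u$ is $\tau^{-1}C_\tau\dot u(t/\tau)$. Hence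
$$D_\tau(r,u)D_\tau^{-1}=(\tau^{-1}r,\sigma_\tau u),\qquad \Omega(\sigma_\tau u,\sigma_\tau u')=\tau^{-1}\Omega(u,u'). \tag{8}$$

Translations and dilations together act transitively, so $\hat M$ is homogeneous. Therefore *every quotient of $\hat M$ by a group of isometries acting freely and properly discontinuously is a locally homogeneous ECS manifold*: lift two points, join the lifts by an isometry of $\hat M$, and push it down locally.

## 4. Compact quotients from isotropic solution spaces with integral weights

The obvious plan is to use one dilation $D_q$ to make the $t$-direction compact, and a discrete group $\Sigma\subset H$, normalized by $D_q$, to make the slices compact. A slice has dimension $m+1$ while $\dim H=2m+1$, so we look for $\Sigma$ as a lattice in a subgroup $\mathbb R\times\mathcal L$ with $\mathcal L\subset\mathcal E$ of dimension $m$, such that $u\mapsto u(t)$ maps $\mathcal L$ isomorphically onto $V$.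

Should $\mathcal L$ be arbitrary otherwise? No: $\Omega$ must vanish on it. The commutator of $(r,u)$ and $(r',u')$ is $(-2\Omega(u,u'),0)$ by (7). Suppose $\Omega\neq0$ on $\mathcal L$. The image of a lattice $\Sigma$ in $\mathcal L$ spans $\mathcal L$, so some commutator of elements of $\Sigma$ is a nonzero element of $\mathbb R$. Then $\Sigma\cap\mathbb R$ is infinite cyclic, and conjugation by $D_q$ maps it onto itself while multiplying it by $q^{-1}$. That is absurd for $q\neq 1$. With $\Omega=0$ the group $\mathbb R\times\mathcal L$ is a vector group, and the question becomes which diagonal matrices preserve a lattice.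

**Proposition 2.** Let $\mathcal L\subset\mathcal E$ have a basis $u_1,\dots,u_m$ with $\sigma_\tau u_i=\tau^{e_i}u_i$ for all $\tau>0$, such that

1. $\Omega=0$ on $\mathcal L$;
2. $u_1(1),\dots,u_m(1)$ is a basis of $V$;
3. the multiset $\{-1,e_1,\dots,e_m\}$ consists of integers and is invariant under $e\mapsto-e$.

Then $\hat M$ has a compact quotient as in Theorem B.

We call the $e_i$ *weights*. The extra entry $-1$ is the weight of the center $\mathbb R$, by (8).

*Proof.* **Step 1: a group acting simply transitively.** By (7) and condition 1, $\mathbb R\times\mathcal L$ is a vector group of isometries. Evaluating $\sigma_\tau u_i=\tau^{e_i}u_i$ at $t=\tau$ gives $u_i(\tau)=\tau^{-e_i}C_\tau u_i(1)$, so by condition 2 the map $u\mapsto u(t)$ is an isomorphism $\mathcal L\to V$ for every $t>0$. It depends smoothly on $t$, hence so does its inverse, and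
$$\Phi:(0,\infty)\times\mathbb R\times\mathcal L\to\hat M,\qquad \Phi(t,r,u)=(r,u)\cdot(t,0,0)=\big(t,\ r-\langle\dot u(t),u(t)\rangle,\ u(t)\big)$$
is a diffeomorphism. In the coordinates $(t,r,u)$ the group $\mathbb R\times\mathcal L$ acts by translations of $(r,u)$. By (8),
$$D_\tau\Phi(t,r,u)=D_\tau(r,u)D_\tau^{-1}\cdot(\tau t,0,0)=\Phi\big(\tau t,\Delta_\tau(r,u)\big),\qquad \Delta_\tau(r,u)=(\tau^{-1}r,\sigma_\tau u).$$
So $G=\{D_\tau\}\ltimes(\mathbb R\times\mathcal L)\cong\mathbb R\ltimes\mathbb R^{n-1}$ acts simply transitively on $\hat M$. Identifying $G$ with $\hat M$ through an orbit map turns $g$ into a left-invariant metric on the solvable group $G$.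

**Step 2: a lattice $\Sigma$ in $\mathbb R\times\mathcal L$ preserved by one dilation.** Take $k\ge 3$ and $q$ as in (6). The operator $\Delta_q$ is diagonalizable with eigenvalues $q^{-1},q^{e_1},\dots,q^{e_m}$. By condition 3, $\mathbb R\times\mathcal L$ is a direct sum of lines fixed by $\Delta_q$ (weight $0$) and planes spanned by eigenvectors $\xi,\xi'$ with eigenvalues $q^e,q^{-e}$, $e\ne0$. In a fixed line take any lattice. In such a plane take $\{x\xi+x'\xi':x\in\mathbb Z[q]\}$, where $x'$ is the Galois conjugate of the number $x$. As in Section 1.3, this is a lattice in the plane, generated by $\xi+\xi'$ and $q\xi+q^{-1}\xi'$. It is preserved by $\Delta_q^{\pm1}$, because $q^{\pm e}\in\mathbb Z[q]$ (here $e$ is an integer and $q,q^{-1}\in\mathbb Z[q]$) and $(q^ex)'=q^{-e}x'$. The direct sum of these is a lattice $\Sigma$ with $\Delta_q\Sigma=\Sigma$.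

**Step 3: the quotient.** Let $\Gamma=\langle D_q\rangle\ltimes\Sigma$ and work in the coordinates $(t,r,u)$. An element of $\Gamma$ lying over $D_q^j$ multiplies $t$ by $q^j$. If it fixes a point, then $j=0$, and it is a translation with a fixed point, hence the identity; so the action is free. If it moves some point of a given compact set into that set, then $j$ takes finitely many values, and for each $j$ only finitely many elements of the lattice $\Sigma$ can occur; so the action is properly discontinuous. The quotient $\hat M/\Sigma$ is $(0,\infty)\times T^{n-1}$, on which $D_q$ acts by $t\mapsto qt$ combined with a torus automorphism. So $\hat M/\Gamma$ is a mapping torus: compact, and a $T^{n-1}$-bundle over $S^1$. It is $\Gamma\backslash G$ with $\Gamma$ a lattice in $G$. By Section 3 it is locally homogeneous and ECS. $\square$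

Two remarks make condition 1 almost automatic. By (8), $\tau^{e_i+e_j}\Omega(u_i,u_j)=\tau^{-1}\Omega(u_i,u_j)$ for all $\tau$, so
$$\Omega(u_i,u_j)=0\quad\text{whenever } e_i+e_j\neq-1. \tag{9}$$
And solutions with values in mutually orthogonal subspaces of $V$ are $\Omega$-orthogonal, by the definition of $\Omega$. So we build $V$ as an orthogonal sum of blocks, each invariant under $A$ and $C_\tau$, and only need isotropy inside each block. The constant $c$ must be the same in all blocks; at least one block must have $A\ne0$.

## 5. Weights in low dimensions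

What remains is bookkeeping: which weights can blocks supply?

### 5.1. Three kinds of block

Let $p$ be a real root of $p(p-1)=c$; the other root is $1-p$, and $t^p$, $t^{1-p}$ solve $\ddot f=ct^{-2}f$. Since $c\ne0$, $p\notin\{0,1\}$.

**Line $I_p$.** $V=\mathbb Rz$ with $\langle z,z\rangle=\pm1$, $A=0$, $C_\tau=1$, $u=t^pz$. Since $\sigma_\tau u=(t/\tau)^pz=\tau^{-p}u$, the weight is $-p$.

**Null plane $Q_{p,l}$, $l\in\mathbb Z$.** $V=\mathrm{span}(z,z')$ with $z,z'$ null, $\langle z,z'\rangle=1$, $A=0$, $C_\tau z=\tau^lz$, $C_\tau z'=\tau^{-l}z'$, and solutions $t^pz,\ t^pz'$. The weights are $l-p,\ -l-p$.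

**Wave plane $X_p$, $p\ne-\tfrac12$.** $V,A,C_\tau$ as in (3). For $u=xw+yw'$ the equation $\ddot u=ct^{-2}u+Au$ reads
$$\ddot y=ct^{-2}y,\qquad \ddot x=ct^{-2}x+y. \tag{10}$$
One solution is $t^pw$, of weight $1-p$. Trying $y=t^p$, $x=\beta t^{p+2}$ gives $\beta\big((p+2)(p+1)-p(p-1)\big)=1$, that is,
$$u=t^pw'+\beta_pt^{p+2}w,\qquad \beta_p=\frac1{4p+2}. \tag{11}$$
Its weight is $-1-p$: the first term gets $\tau^{-p}\tau^{-1}$ and the second $\tau^{-(p+2)}\tau$.

In $I_p$, $Q_{p,l}$ and $X_p$ the solutions at $t=1$ form a basis of the block: the matrix is triangular with ones on the diagonal. They are also isotropic. In the two planes $\Omega(t^pz,t^pz')=pt^{2p-1}-pt^{2p-1}=0$, and likewise $\Omega(t^pw,t^pw'+\beta_pt^{p+2}w)=0$ since $w$ is null. So an orthogonal sum of such blocks satisfies conditions 1 and 2, and only condition 3 is at stake.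

### 5.2. Dimension four fails

Here $m=2$, so $V$ is a single plane with $A\ne0$ nilpotent. As $A$ is self-adjoint with $A^2=0$, its image $\mathbb Rw=\ker A$ is null, and we may rescale so that $Aw'=\varepsilon w$, $\varepsilon=\pm1$, with $w'$ null and $\langle w,w'\rangle=1$. The standing assumption forces $C_\tau w=\tau w$ and $C_\tau w'=\tau^{-1}w'$ (the sign is $+$ by continuity). Suppose $u_1,u_2$ satisfy the hypotheses of Proposition 2. If $u=xw+yw'$ has weight $e$, then $\tau^{-1}y(t/\tau)=\tau^ey(t)$, so $y$ is a multiple of $t^{-1-e}$; similarly $x$ is a multiple of $t^{1-e}$. By condition 2 some $u_i$, say $u_1$, has $y\ne0$; then $y=\mathrm{const}\cdot t^p$ with $p=-1-e_1$ a root of $p(p-1)=c$.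

If $u_2$ also has $y\neq0$ and $e_2=e_1$, subtract a multiple of $u_1$ to get $y=0$. If $y\ne0$ and $e_2\ne e_1$, then $u_2$ uses the root $1-p$, so $e_1+e_2=(-1-p)+(p-2)=-3$, and the weights $-1,e_1,e_2$ have sum $-4$. A symmetric multiset has sum $0$, so this is excluded.

There remains $u_2=\mathrm{const}\cdot t^{p'}w$ with $p'\in\{p,1-p\}$. If $p'=1-p\ne p$, then $\Omega(u_1,u_2)$ is a nonzero multiple of $p-(1-p)=2p-1\neq0$, violating condition 1. So $p'=p$, the weights are $-1,\,1-p,\,-1-p$ with sum $-1-2p$, and sum zero forces $p=-\tfrac12$. Then $e_1=-\tfrac12$ is not an integer. So the criterion cannot be met for $n=4$.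

### 5.3. One root for all blocks fails

The natural next move is to keep a root $p$ and add blocks to the wave plane. In $I_p,Q_{p,l},X_p$ the weights add up to $-p,-2p,-2p$. So if all blocks, including some $X_p$, use the same root $p$, the sum of all weights with the center included is $-1-pm$. It vanishes only for $p=-1/m$, and then the weight $1-p=1+1/m$ of $t^pw$ is not an integer, since $m\ge2$. Hence sums of these blocks can satisfy condition 3 only if *both* roots of $p(p-1)=c$ are used. Nothing forbids this: in different orthogonal blocks we may use different roots without hurting isotropy.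

### 5.4. Both roots: dimension five, and the parity of $n$

Take $X_p$ and a line $I_{1-p}$. The multiset is $\{-1,\ 1-p,\ -1-p,\ p-1\}$. The entries $1-p$ and $p-1$ balance, and it is symmetric if $-1-p=1$, that is, $p=-2$, $c=6$. So $X_{-2}+I_3$ satisfies condition 3 and gives a compact example in dimension $5$.

For even $n$ the multiset has $n-1$ elements, an odd number. A symmetric multiset of odd size contains $0$ an odd number of times, so some weight must be zero. A line $I_p$ has weight $0$ only for $p=0$, which would mean $c=0$. The wave plane $X_p$ has a zero weight exactly for $p=\pm1$, and $p=1$ again means $c=0$. So the wave plane can supply the zero only with $p=-1$, that is, $c=2$, the other root being $2$.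

With $p=-1$ the wave plane has weights $2,0$. Next to the center's $-1$, the multiset $\{-1,2,0\}$ lacks exactly $1$ and $-2$. The lines $I_{-1}$ and $I_2$ have weights $1$ and $-2$, and both roots belong to $c=2$.

## 6. Proofs of Theorems A and B

### 6.1. Dimension six

**Proof of Theorem A.** Let $c=2$ and let $V=\mathrm{span}(w,w',z_1,z_2)$, with $w,w'$ null, $\langle w,w'\rangle=1$, $\langle z_i,z_i\rangle=\pm1$, other products zero. Let $Aw'=w$, $Aw=Az_1=Az_2=0$, $C_\tau w=\tau w$, $C_\tau w'=\tau^{-1}w'$, $C_\tau z_i=z_i$. Then $A$ is self-adjoint, $A\ne0$, $C_\tau AC_\tau^{-1}=\tau^2A$, and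
$$g=\big(2t^{-2}(2xy\pm z_1^2\pm z_2^2)+y^2\big)dt^2+dt\,ds+2\,dx\,dy\pm dz_1^2\pm dz_2^2 .$$
The solutions and weights are as follows.

| $u$ | weight $e$ |
|---|---|
| $t^{-1}w$ | $2$ |
| $t^{-1}w'-\tfrac12t\,w$ | $0$ |
| $t^{-1}z_1$ | $1$ |
| $t^2z_2$ | $-2$ |

The second row is (11) with $\beta_{-1}=-\tfrac12$; directly, (10) requires $\ddot x=2t^{-2}x+y$ with $x=-t/2$, $y=t^{-1}$, which reads $0=-t^{-1}+t^{-1}$. The other rows solve the equation because $A$ kills $w,z_1,z_2$.

Condition 1: the first two solutions are $\Omega$-orthogonal by (9), since $2+0\ne-1$, and all other pairs lie in orthogonal blocks. Condition 2: at $t=1$ the matrix is triangular with nonzero diagonal. Condition 3: $\{-1,2,0,1,-2\}$ consists of integers and is symmetric. Proposition 2 gives a compact locally homogeneous ECS manifold of dimension $6$, a quotient by a lattice of $\mathbb R\ltimes\mathbb R^5$ with weights $(-1,2,0,1,-2)$. $\square$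

### 6.2. Two more blocks for $c=2$

To reach all dimensions we keep $c=2$, with roots $-1$ and $2$, and use $X_{-1}$ (weights $2,0$), $I_{-1}$ (weight $1$), $I_2$ (weight $-2$), $Q_{-1,l}$ (weights $1+l,1-l$), and two blocks in which $A\ne0$ and both roots occur.

**Block $Y$.** The plane (3) with the two solutions (11) for $p=-1$ and $p=2$:
$$t^{-1}w'-\tfrac12t\,w\ \ (\text{weight }0),\qquad t^2w'+\tfrac1{10}t^4w\ \ (\text{weight }-3).$$
The second is a solution because $\tfrac{12}{10}=\tfrac2{10}+1$. At $t=1$, in the basis $(w,w')$, the determinant is $(-\tfrac12)(1)-(\tfrac1{10})(1)=-\tfrac35\ne0$. The weights add to $-3\ne-1$, so by (9) the block is isotropic.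

**Block $Z$.** $V=\mathrm{span}(w_1,w_2,w_3)$ with $\langle w_1,w_3\rangle=\langle w_2,w_2\rangle=1$ and other products $0$; $Aw_1=w_2$, $Aw_2=w_3$, $Aw_3=0$; $C_\tau=\mathrm{diag}(\tau^{-2},1,\tau^2)\in O(V)$. The matrix $\langle Aw_i,w_j\rangle$ is symmetric: its nonzero entries are $\langle Aw_1,w_2\rangle=1=\langle w_1,Aw_2\rangle$. And $C_\tau AC_\tau^{-1}w_1=\tau^2w_2$, $C_\tau AC_\tau^{-1}w_2=\tau^2w_3$, so $C_\tau AC_\tau^{-1}=\tau^2A$. For $u=f_1w_1+f_2w_2+f_3w_3$ the equation is
$$\ddot f_1=2t^{-2}f_1,\qquad \ddot f_2=2t^{-2}f_2+f_1,\qquad \ddot f_3=2t^{-2}f_3+f_2 .$$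
Take the solutions

- $t^{-1}w_1-\tfrac12t\,w_2-\tfrac18t^3w_3$, of weight $-1$;
- $t^2w_1+\tfrac1{10}t^4w_2+\tfrac1{280}t^6w_3$, of weight $-4$;
- $t^{-1}w_2-\tfrac12t\,w_3$, of weight $1$.

The steps $f_1\to f_2$ in the first two, and $f_2\to f_3$ in the third, are the computation (11) for $p=-1,2$. The $w_3$-components of the first two check as $-\tfrac68=-\tfrac28-\tfrac12$ and $\tfrac{30}{280}=\tfrac2{280}+\tfrac1{10}$. For the weights: in the first solution the three terms are multiplied by $\tau^{1-2},\tau^{-1},\tau^{-3+2}$; in the second by $\tau^{-2-2},\tau^{-4},\tau^{-6+2}$; in the third by $\tau,\tau^{-1+2}$. At $t=1$ the determinant is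
$$\begin{vmatrix}1&-\frac12&-\frac18\\1&\frac1{10}&\frac1{280}\\0&1&-\frac12\end{vmatrix}=\Big(-\tfrac1{20}-\tfrac1{280}\Big)-\tfrac14-\tfrac18=-\tfrac37\ne0 .$$
Sums of two different weights are $-5,0,-3$, none equal to $-1$, so by (9) the block is isotropic.

### 6.3. All dimensions at least five

**Proof of Theorem B.** Conditions 1 and 2 of Proposition 2 hold for every orthogonal sum of the blocks above with a common $c$. The standing assumption holds for such a sum as well, since it holds in each block, and $A\neq0$ as soon as one block is of type $X_p$, $Y$ or $Z$. So we check condition 3.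

For $c=2$:

- $n=6$: $X_{-1}+I_{-1}+I_2$. The multiset $\{-1\}\cup\{2,0,1,-2\}$ is symmetric.
- $n=8$: $Y+I_{-1}+I_{-1}+Q_{-1,2}$. The multiset $\{-1\}\cup\{0,-3,\ 1,\ 1,\ 3,-1\}$ is symmetric.
- $n=10$: $Z+I_{-1}+Q_{-1,1}+Q_{-1,3}$. The multiset $\{-1\}\cup\{-1,-4,1,\ 1,\ 2,0,\ 4,-2\}$ is symmetric.

Here $\dim V$ is $4,6,8$ respectively. Adding $Q_{-1,1}+I_2$ raises the dimension by $3$ and adds the symmetric multiset $\{2,0,-2\}$, so it can be repeated any number of times. This gives all
$$n\in\{6,8,10\}+3\mathbb Z_{\ge0}=\{6\}\cup\{8,9,10,\dots\},$$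
in particular every even $n\ge6$. The remaining values are $n=5$ and $n=7$.

- $n=5$: $c=6$, $X_{-2}+I_3$. The solutions are $t^{-2}w$ and $t^{-2}w'-\tfrac16w$ (check: $0=6(-\tfrac16)+1$), of weights $3,1$, and $t^3z$, of weight $-3$. The multiset $\{-1,3,1,-3\}$ is symmetric.
- $n=7$: $c=12$ (roots $4,-3$), $X_4+I_{-3}+Q_{-3,2}$. The solutions are $t^4w$ and $t^4w'+\tfrac1{18}t^6w$ (check: $\tfrac{30}{18}=\tfrac{12}{18}+1$), of weights $-3,-5$; then $t^{-3}z$, of weight $3$; and in the null plane weights $5,1$. The multiset $\{-1,-3,-5,3,5,1\}$ is symmetric.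

Proposition 2 applies in every case. $\square$

## 7. What these models cannot do in dimension four

Section 5.2 showed that Proposition 2 does not reach $n=4$. One may hope to do better with groups not adapted to a one-parameter family of dilations, or not contained in $\{D_\tau\}\ltimes(\mathbb R\times\mathcal L)$. The following statement limits that hope.

Let $\dim V=2$, $c\ne0$, and $A\ne0$ nilpotent self-adjoint. As in Section 5.2, $A=\varepsilon\langle w,\cdot\rangle w$ with $w$ null and $\varepsilon=\pm1$; let $w'$ be null with $\langle w,w'\rangle=1$. Let $G'$ be the group of all isometries $D_{q,C}\circ h$ with $h\in H$ and $D_{q,C}(t,s,v)=(qt,q^{-1}s,Cv)$, where $q>0$, $C\in O(V)$, $CAC^{-1}=q^2A$. Since $CAC^{-1}=\varepsilon\langle Cw,\cdot\rangle Cw$, this condition says $Cw=\pm qw$, and then $Cw'=\pm q^{-1}w'$ with the same sign. The computations of Section 3 apply verbatim: these maps are isometries, $H$ is normal in $G'$, and (8) holds with $\sigma u=Cu(\cdot/q)$. The action on $t$ gives a homomorphism $q:G'\to(0,\infty)$.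

**Proposition C.** No subgroup $\Gamma\subset G'$ for which $q(\Gamma)\subset(0,\infty)$ is discrete acts on $\hat M$ $(n=4)$ freely and properly discontinuously with compact quotient.

*Proof.* Suppose $\Gamma$ does.

**Step 1: reduce to a discrete group acting on a slice.** If $q(\Gamma)$ were trivial, $t$ would descend to a continuous map of the compact quotient onto $(0,\infty)$, which is impossible. So $q(\Gamma)$ is infinite cyclic, generated by some $q\ne1$; fix $\gamma\in\Gamma$ with $q(\gamma)=q$. Let $\Gamma_0=\Gamma\cap\ker q$. We claim $\Gamma_0$ is cocompact on each slice $S=\{t=t_0\}$. Choose a compact $F\subset\hat M$ with $\Gamma F=\hat M$. A point of $S$ has the form $\gamma_0\gamma^jf$ with $\gamma_0\in\Gamma_0$, $f\in F$ and $t(f)=t_0q^{-j}$. As $t(F)$ is a compact subset of $(0,\infty)$, only finitely many $j$ occur, so $S$ is the $\Gamma_0$-orbit of the compact set $\bigcup_j\gamma^j(F\cap\{t=t_0q^{-j}\})$.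

For $q=1$ one gets $C=\pm\mathrm{Id}$. So $\Sigma=\Gamma\cap H$ has index at most $2$ in $\Gamma_0$, and it is normal in $\Gamma$ because $H$ is normal in $G'$. It acts freely, properly discontinuously and cocompactly on $S\cong\mathbb R^3$. It is discrete in $H$: if elements of $\Sigma$ converge in $H$, they move a given point within a compact set, so by proper discontinuity only finitely many different ones occur.

**Step 2: replace $\Sigma$ by a connected group.** The group $H$ is simply connected and nilpotent. By Malcev's theorem there is a closed connected subgroup $N\subset H$ containing $\Sigma$ with $N/\Sigma$ compact, and $N$ is diffeomorphic to $\mathbb R^{\dim N}$. Both $N/\Sigma$ and $S/\Sigma$ are closed manifolds with contractible universal covering and fundamental group $\Sigma$, so they have the same homology with $\mathbb Z/2$ coefficients; the top nonzero degree is the dimension. Hence $\dim N=3$.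

Now $N$ acts properly on $S$. Indeed, write $N=\Sigma F'$ with $F'$ compact. If $\sigma'f'\in N$ with $\sigma'\in\Sigma$, $f'\in F'$ moves some point of a compact set $B$ into $B$, then $\sigma'(F'B)\cap B\ne\emptyset$, so $\sigma'$ is one of finitely many elements. So the stabilizers in $N$ are compact. A simply connected nilpotent Lie group has no nontrivial compact subgroups, so $N$ acts freely. Its orbits are closed submanifolds of dimension $3$ in the connected $3$-manifold $S$, hence also open. So $N$ is transitive on $S$, and this for every $t_0$.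

**Step 3: the shape of $N$.** By (7), $(r,u)^k=(kr,ku)$, so one-parameter subgroups of $H$ are straight lines, the Lie algebra of $H$ is $\mathbb R\oplus\mathcal E$ with brackets $-2\Omega(u,u')$ in the center $\mathbb R$, and $N$ equals its Lie algebra $\mathfrak n$ as a subset of $\mathbb R\oplus\mathcal E$. If $\mathfrak n\cap\mathbb R=0$, then $\mathfrak n$ projects injectively to a $3$-dimensional subspace of $\mathcal E$, on which $\Omega$ vanishes because $[\mathfrak n,\mathfrak n]\subset\mathfrak n\cap\mathbb R=0$. That is impossible, since $\dim\mathcal E=4$. So $\mathfrak n=\mathbb R\oplus\mathcal L$ with $\dim\mathcal L=2$, and since $N$ is transitive on slices, $u\mapsto u(t)$ maps $\mathcal L$ onto $V$.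

Suppose $\Omega\ne0$ on $\mathcal L$. As $N/\Sigma$ is compact, the image of $\Sigma$ in $\mathcal L=N/\mathbb R$ spans $\mathcal L$, so $\Sigma\cap\mathbb R\supset[\Sigma,\Sigma]\ne0$. Being discrete, $\Sigma\cap\mathbb R$ is infinite cyclic. Conjugation by $\gamma$ maps it onto itself and multiplies it by $q^{-1}$; hence $q=1$, a contradiction.

So $\mathcal L$ is isotropic, $N$ is a vector group, and $\Sigma$ is a lattice in $N\cong\mathbb R^3$. Write $\gamma=D_{q,C}h$. Conjugation by $h=(r_h,u_h)$ is the linear map $(r,u)\mapsto(r-2\Omega(u_h,u),u)$, and conjugation by $D_{q,C}$ is linear by (8). So conjugation by $\gamma$ is linear; it preserves $\Sigma$, hence its span $N$, and it is given by an element of $GL(3,\mathbb Z)$. On the center $\mathbb R$ it is multiplication by $q^{-1}$, and on $N/\mathbb R=\mathcal L$ it is $\sigma u=Cu(\cdot/q)$. In particular $\sigma\mathcal L=\mathcal L$, and $q^{-1}\det(\sigma|_{\mathcal L})=\pm1$.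

**Step 4: the eigenvalues.** Let $\mathcal E_0\subset\mathcal E$ be the space of $\mathbb Rw$-valued solutions. It is $2$-dimensional (as $Aw=0$), $\sigma$-invariant, and isotropic as $w$ is null; so $\mathcal E_0$ is its own $\Omega$-orthogonal complement. On $\mathcal E/\mathcal E_0$, the space of $w'$-components $y$, which satisfy $\ddot y=ct^{-2}y$, the operator $\sigma$ is $y\mapsto\pm q^{-1}y(\cdot/q)$. The substitution $y\mapsto y(\cdot/q)$ multiplies Wronskians by $q^{-1}$, so it has determinant $q^{-1}$, and
$$\det(\sigma|_{\mathcal E/\mathcal E_0})=q^{-2}q^{-1}=q^{-3}.$$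
Since evaluation maps $\mathcal L$ onto $V$, $\mathcal L\ne\mathcal E_0$.

If $\mathcal L\cap\mathcal E_0=0$, then $\mathcal L\cong\mathcal E/\mathcal E_0$ and the total determinant is $q^{-1}q^{-3}=q^{-4}\ne\pm1$, a contradiction.

Otherwise $\ell=\mathcal L\cap\mathcal E_0$ is a $\sigma$-invariant line, with real eigenvalue $\rho$. The form $\Omega$ pairs $\mathcal E_0$ with $\mathcal E/\mathcal E_0$ nondegenerately, and $\sigma$ scales it by $q^{-1}$. The image of $\mathcal L$ in $\mathcal E/\mathcal E_0$ is a line annihilating $\ell$, because $\mathcal L$ is isotropic; so it is the annihilator $\ell^\circ$ of $\ell$. The quotient $(\mathcal E/\mathcal E_0)/\ell^\circ$ is paired with $\ell$, so $\sigma$ acts on it by $\lambda$ with $\rho\lambda=q^{-1}$. Hence on $\ell^\circ$ the eigenvalue is $q^{-3}/\lambda=q^{-2}\rho$. The total determinant $q^{-1}\cdot\rho\cdot q^{-2}\rho=q^{-3}\rho^2$ is positive and equal to $\pm1$, so $\rho=\pm q^{3/2}$. The three eigenvalues are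
$$x_0=q^{-1},\qquad x_1=\pm q^{3/2},\qquad x_2=\pm q^{-1/2},\qquad x_2^2=x_0 .$$

**Step 5: arithmetic.** Let $\chi$ be the characteristic polynomial, which is monic and integral with constant term $\pm1$. Its rational roots are $\pm1$, and $x_0>0$, $x_0\ne1$, so $x_0$ is irrational. If $x_0$ has degree $2$, the remaining root of $\chi$ is rational, hence $\pm1$; it is $x_1$ or $x_2$, and either gives $q=1$, a contradiction. If $x_0$ has degree $3$, then $\chi$ is irreducible. The polynomial $\chi(X^2)$ vanishes at $x_2$, because $x_2^2=x_0$; so it is divisible by $\chi$, the minimal polynomial of $x_2$. Therefore it vanishes at $x_1$ too, which means that $x_1^2=q^3$ is a root of $\chi$. But the roots of $\chi$ have absolute values $q^{-1},q^{3/2},q^{-1/2}$, none of which equals $q^3$, as $q\ne1$. This is a contradiction. $\square$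

Proposition C covers only these models and these groups; whether a compact locally homogeneous ECS manifold of dimension $4$ exists is not settled here.
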